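# Bounded branch-depth means being a minor of a matroid of bounded contraction-deletion-depth

All matroids are finite. For a matroid $M$ with ground set $E(M)$ and rank function $r$ we write $r(M)=r(E(M))$, $\mathrm{cl}_M$ for closure, and $M^*$ for the dual, whose rank function is $r^*(S)=|S|-r(M)+r(E(M)\setminus S)$.

## 1. Star-shaped decompositions

**Connectivity.** For $X\subseteq E(M)$ put
$$\lambda_M(X)=r(X)+r(E(M)\setminus X)-r(M).$$
If $M$ is given by vectors, this is the dimension of $\mathrm{span}(X)\cap\mathrm{span}(E(M)\setminus X)$: it measures how much the two sides meet. We use these standard facts.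

* **(L1)** $\lambda_M=\lambda_{M^*}$. If $P$ is a minor of $M$ and $X\subseteq E(M)$, then $\lambda_P(X\cap E(P))\le\lambda_M(X)$. Deleting or contracting one element lowers $\lambda$ by at most $1$.
* **(L2)** $\lambda_P(W)=0$ if and only if $P=P|W\oplus P|(E(P)\setminus W)$; we then say that $W$ is *separated* in $P$. If $W$ is separated in $P$ and $P_0=P/A\backslash B$ with $A,B\subseteq E(P)\setminus W$ disjoint, then $W$ is separated in $P_0$ and $P_0|W=P|W$.

**Definition (contraction-deletion-depth).** $\mathrm{cdd}(M)=0$ if $E(M)=\emptyset$, and $\mathrm{cdd}(M)=1$ if $|E(M)|=1$. If $M$ is not connected, $\mathrm{cdd}(M)$ is the maximum of $\mathrm{cdd}$ over its connected components. If $M$ is connected and $|E(M)|\ge2$, then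
$$\mathrm{cdd}(M)=1+\min_{e\in E(M)}\min\{\mathrm{cdd}(M/e),\mathrm{cdd}(M\backslash e)\}.$$

One pays $1$ for removing an element in whichever way one likes, and components are then treated in parallel. A nonempty matroid all of whose elements are loops and coloops has cdd $1$. A circuit $U_{n-1,n}$ with $n\ge2$ has cdd $2$: deleting one element leaves only coloops.

Three properties follow at once. First, $\mathrm{cdd}(M^*)=\mathrm{cdd}(M)$. Second, $\mathrm{cdd}(P_1\oplus P_2)=\max(\mathrm{cdd}(P_1),\mathrm{cdd}(P_2))$. Third, $\mathrm{cdd}(M)\le1+\mathrm{cdd}(M/e)$ and $\mathrm{cdd}(M)\le 1+\mathrm{cdd}(M\backslash e)$ for every $e$: for connected $M$ this is the definition (and $1\le 1+0$ if $|E(M)|=1$); otherwise write $M=M_1\oplus M'$ with $M_1$ the component of $e$, and apply the connected case to $M_1$. Iterating,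
$$\mathrm{cdd}(M)\le|A|+|B|+\mathrm{cdd}(M/A\backslash B)\qquad\text{for disjoint }A,B\subseteq E(M).\tag{1}$$

**Definition (decomposition; branch-depth, after DeVos, Kwon and Oum).** A *decomposition* of $M$ is a pair $(\mathcal T,\sigma)$, where $\mathcal T$ is a tree with at least one internal node (a node of degree at least two) and $\sigma$ is a bijection from $E(M)$ to the leaves of $\mathcal T$. For an internal node $v$ let $\mathcal T_1,\dots,\mathcal T_m$ be the components of $\mathcal T-v$ and let $E_i=\sigma^{-1}(V(\mathcal T_i))$. The *width* of $v$ is $\max_{I\subseteq\{1,\dots,m\}}\lambda_M\big(\bigcup_{i\in I}E_i\big)$, and the width of $(\mathcal T,\sigma)$ is the maximum width of an internal node. The *radius* of $\mathcal T$ is $\min_u\max_w\mathrm{dist}(u,w)$. A *$(k,d)$-decomposition* has width at most $k$ and radius at most $d$. The *branch-depth* of $M$ is the least $k$ for which $M$ has a $(k,k)$-decomposition, and it is $0$ if $|E(M)|\le1$.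

All unions of the $E_i$ count in the width, not just single $E_i$. A decomposition of radius one is a star: one internal node, all elements attached to it. The star has width at most $k$ exactly when $\lambda_M(X)\le k$ for all $X\subseteq E(M)$. In this case small cdd is easy.

**Proposition 1.** If $|E(M)|\ge2$ and $\lambda_M(X)\le k$ for all $X\subseteq E(M)$, then $\mathrm{cdd}(M)\le 2k+1$.

*Proof.* Let $B$ be a basis of $M$. Since $r(B)=r(M)$, we have $r(E(M)\setminus B)=\lambda_M(B)\le k$. Let $A$ be a basis of $E(M)\setminus B$, so $|A|\le k$. In $M/A$ every element of $E(M)\setminus(A\cup B)$ is a loop, so $B$ spans $M/A$, whose rank is $|B|-|A|$. Choose a basis $B'\subseteq B$ of $M/A$ and put $D=B\setminus B'$, so $|D|=|A|$. In $M/A\backslash D$ the elements outside $B'$ are loops and those of $B'$ are coloops, so its cdd is at most $1$. By (1), $\mathrm{cdd}(M)\le|A|+|D|+1\le2k+1$. $\square$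

What changes when the tree has larger radius? We fix the width and go to radius two.

## 2. Theta graphs: radius two already forces us out of the matroid

For $\ell_1,\dots,\ell_m\ge1$ let $\Theta(\ell_1,\dots,\ell_m)$ be the graph consisting of two vertices $a,b$ and $m$ internally disjoint $a$–$b$ paths with $\ell_1,\dots,\ell_m$ edges. For $q\ge2$ let $M_q$ be the cycle matroid of $\Theta(q,\dots,q)$ with $q$ paths $P_1,\dots,P_q$.

**Proposition 2.** (a) $M_q$ has a $(1,2)$-decomposition, so its branch-depth is at most $2$. (b) $\mathrm{cdd}(M_q)\ge q$. (c) $M_q=N_q\backslash p$ for a matroid $N_q$ with $\mathrm{cdd}(N_q)\le3$.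

*Proof.* (a) Take a root with $q$ children, one per path, the $i$-th child having the $q$ edges of $P_i$ as leaves. The union of $i\ge1$ of the paths has rank $i(q-1)+1$, and $r(M_q)=q(q-1)+1$. At the root, a union of $i$ paths with $1\le i\le q-1$ has
$$\lambda=\big(i(q-1)+1\big)+\big((q-i)(q-1)+1\big)-\big(q(q-1)+1\big)=1 .$$
At the node of $P_i$ it suffices, since $\lambda(S)=\lambda(E\setminus S)$, to consider $\emptyset\ne S\subseteq P_i$. The case $S=P_i$ was just done. If $S\ne P_i$, then $r(S)=|S|$, and in the complement of $S$ the $q-|S|$ remaining edges of $P_i$ are coloops, so the complement has rank $q-|S|+(q-1)^2+1$. Hence $\lambda(S)=q+(q-1)^2+1-q(q-1)-1=1$.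

(b) We show by induction on $j\ge1$: if $m\ge j$ and all $\ell_i\ge j$, then the cycle matroid of $\Theta(\ell_1,\dots,\ell_m)$ has cdd at least $j$. For $j=1$ the matroid is nonempty. Let $j\ge2$. The matroid is connected with at least two elements, so we must look at the removal of one edge $e$ of some path. Contracting $e$ shortens that path by one, and the induction hypothesis for $j-1$ applies. Deleting $e$ turns the rest of that path into coloops and leaves a theta graph with $m-1\ge j-1$ paths of length at least $j-1$. Either way what remains has cdd at least $j-1$.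

(c) Let $N_q$ be the cycle matroid after adding an edge $p=ab$. Contracting $p$ leaves $q$ cycles of length $q$ sharing one vertex, that is, a direct sum of circuits, of cdd $2$. By (1), $\mathrm{cdd}(N_q)\le3$. $\square$

So bounded branch-depth does not bound cdd. In the example the cure is to *add* an element $p$ at the place where the paths meet. The *minor closure* of a class $\mathcal N$ is the class of all minors of members of $\mathcal N$; a class has *bounded* branch-depth (or cdd) if one constant bounds that parameter on the whole class. The source of the problem, Marcin Briański, Daniel Kráľ and Kristýna Pekárková, "Branch-depth is minor closure of contraction-deletion-depth", arXiv:2402.16215 (2024), asks whether passing to minor closures is always the cure. It is known that, for every field $\mathbb F$, a class of $\mathbb F$-representable matroids has bounded branch-depth if and only if it is contained in the minor closure of a class of $\mathbb F$-representable matroids of bounded cdd. For all matroids we shall prove the following.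

**Theorem A.** A class $\mathcal M$ of matroids has bounded branch-depth if and only if there exists a class $\mathcal N$ of matroids with bounded contraction-deletion-depth such that $\mathcal M$ is a subclass of the minor closure of $\mathcal N$.

**Theorem B.** Let $w,\rho\ge1$ and let $M$ have a $(w,\rho)$-decomposition. Put $\beta=4w^2(3w)^\rho$. Then $M$ is a minor of a matroid $N$ with
$$\mathrm{cdd}(N)\le\beta,\qquad |E(N)|\le|E(M)|+\beta\,(|E(M)|-1).$$

**Corollary C.** Let $\mathrm{cdd}^{\downarrow}(M)=\min\{\mathrm{cdd}(N):M\text{ is a minor of }N\}$. If $|E(M)|\ge2$ and $M$ has branch-depth $k$, then $k\le\mathrm{cdd}^{\downarrow}(M)\le4k^2(3k)^k$.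

For fixed $\rho$ the bound $\beta=4\cdot3^\rho w^{\rho+2}$ is a polynomial of degree $\rho+2$ in the width, and for fixed $w,\rho$ the size of $N$ is linear in $|E(M)|$.

## 3. Theorem B implies Theorem A and Corollary C

The easy direction rests on two known facts. We include short proofs.

**Fact 3.** (a) Every matroid with contraction-deletion-depth at most $d$ has branch-depth at most $d$. (b) Branch-depth does not increase when passing to a minor.

*Proof of (a).* We show by induction on $|E(M)|\ge2$ that $M$ has a decomposition of width at most $\mathrm{cdd}(M)$ with an internal node $u$ such that all nodes are within distance $\mathrm{cdd}(M)$ of $u$, and even within distance $\mathrm{cdd}(M)-1$ if $M$ is connected.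

Let $M$ be connected, and let $M_1\in\{M/e,M\backslash e\}$ have $\mathrm{cdd}(M_1)=\mathrm{cdd}(M)-1$. If $|E(M_1)|=1$, then $\mathrm{cdd}(M)=2$, and the star with two leaves has width at most $1$ and works. Otherwise take the decomposition of $M_1$ with its node $u_1$, and attach a new leaf for $e$ to $u_1$. By (L1), $\lambda_M(S)\le\lambda_{M_1}(S\setminus\{e\})+1$ for all $S$, and at each internal node the parts, restricted to $E(M_1)$, are the old ones (with perhaps one empty part added). So the width is at most $\mathrm{cdd}(M_1)+1$, and the distances from $u_1$ are at most $\max(1,\mathrm{cdd}(M_1))=\mathrm{cdd}(M)-1$.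

Let $M$ be disconnected with components $M_1,\dots,M_m$. Join a new node $u$ to a leaf for each one-element component and to the node $u_i$ of the tree of each other $M_i$. Distances from $u$ are at most $1+(\mathrm{cdd}(M_i)-1)$, respectively $1$. The width of $u$ is $0$. At a node of the tree of $M_i$, every union $S$ contains all or none of each other component, so $\lambda_M(S)=\lambda_{M_i}(S\cap E(M_i))\le\mathrm{cdd}(M_i)$.

*Proof of (b).* Let $P$ be a minor of $M$ with $|E(P)|\ge2$, and let $(\mathcal T,\sigma)$ be a decomposition of $M$. Let $\mathcal T'$ be the union of the paths of $\mathcal T$ between leaves in $\sigma(E(P))$. Its leaves are exactly $\sigma(E(P))$, and it has an internal node because two leaves of $\mathcal T$ are not adjacent. The radius of a tree is half its diameter, rounded up, so the radius did not grow. For $v$ internal in $\mathcal T'$, each component of $\mathcal T'-v$ is the intersection of $\mathcal T'$ with a component of $\mathcal T-v$, so by (L1) the width did not grow. $\square$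

*Proof of Theorem A and Corollary C from Theorem B.* If $\mathcal M$ lies in the minor closure of $\mathcal N$ and $\mathrm{cdd}\le c$ on $\mathcal N$, then by Fact 3 every $M\in\mathcal M$ has branch-depth at most $c$. The same argument gives $k\le\mathrm{cdd}^\downarrow(M)$. Conversely, let branch-depth be at most $c$ on $\mathcal M$. For $M\in\mathcal M$ with $|E(M)|\le1$ put $N_M=M$, of cdd at most $1$. If $|E(M)|\ge2$ and $M$ has branch-depth $k$, then $k\ge1$, because a tree with an internal node has radius at least $1$. Theorem B with $w=\rho=k$ gives $N_M$ with minor $M$ and $\mathrm{cdd}(N_M)\le4k^2(3k)^k$. The class $\mathcal N=\{N_M:M\in\mathcal M\}$ has bounded cdd. $\square$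

It remains to prove Theorem B.

## 4. Adding the points in which two sides meet

For the theta graphs we added the edge $p$, which spans the intersection of the span of a path with the span of the rest. In a vector space such an intersection is always there. In a general matroid we must build it, and for *one* separation this can always be done.

**Lemma 4.** If $f_1,f_2$ are submodular set functions on the same set and $f_1-f_2$ is nondecreasing, then $m=\min(f_1,f_2)$ is submodular.

*Proof.* If $m(U),m(V)$ are attained by the same $f_i$, then $m(U)+m(V)=f_i(U)+f_i(V)\ge f_i(U\cup V)+f_i(U\cap V)\ge m(U\cup V)+m(U\cap V)$. Let $m(U)=f_1(U)$ and $m(V)=f_2(V)$. Then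
$$\begin{aligned}f_1(U)+f_2(V)&=f_1(U)+f_1(V)-(f_1-f_2)(V)\\&\ge f_1(U\cup V)+f_1(U\cap V)-(f_1-f_2)(U\cup V)\\&=f_2(U\cup V)+f_1(U\cap V)\ge m(U\cup V)+m(U\cap V).\qquad\square\end{aligned}$$

**Lemma 5.** Let $N_1$ be a matroid on $E_1$ with rank function $r$, let $A\cup B=E_1$, and let $T$ be a set of $t=r(A)+r(B)-r(E_1)$ new elements. For $S\subseteq E_1$ and $T'\subseteq T$ put
$$f_1(S\cup T')=r(S)+|T'|,\qquad f_2(S\cup T')=r(S\cup A)+r(S\cup B)-r(E_1),\tag{2}$$
and $r'=\min(f_1,f_2)$. Then $r'$ is the rank function of a matroid $N'$ on $E_1\cup T$ such that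

* (a) $N'\backslash T=N_1$;
* (b) $T$ is independent in $N'$ and $T\subseteq\mathrm{cl}_{N'}(A)\cap\mathrm{cl}_{N'}(B)$;
* (c) $N'/T=N_1/B\oplus N_1/A\oplus(\text{loops on }A\cap B)$, where $N_1/B$ lives on $A\setminus B$ and $N_1/A$ on $B\setminus A$.

*Proof.* By submodularity $t\ge r(A\cap B)\ge0$.

**Step 1: $r'$ is a rank function.** Both $f_i$ are integral and submodular. Each grows by $0$ or $1$ when an element is added. For $f_2$ this holds because an element of $A\setminus B$ only affects $r(S\cup B)$, an element of $B\setminus A$ only affects $r(S\cup A)$, and elements of $(A\cap B)\cup T$ affect nothing. Hence $r'$ also grows by $0$ or $1$. Next, $f_1-f_2$ is nondecreasing: for $e\in A\setminus B$ the increment of $f_1$ is $r(S+e)-r(S)\ge r(S\cup B+e)-r(S\cup B)$, which is the increment of $f_2$; the case $e\in B\setminus A$ is symmetric; for other elements $f_2$ does not change and $f_1$ does not decrease. By Lemma 4, $r'$ is submodular. Finally $r'(\emptyset)=\min(0,t)=0$.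

**Step 2: nothing changes on $E_1$.** For $S\subseteq E_1$ submodularity gives $r(S\cup A)+r(S\cup B)\ge r(E_1)+r(S)$, so $f_2(S)\ge r(S)=f_1(S)$ and $r'(S)=r(S)$. This is (a).

**Step 3: position of $T$.** We have $f_1(T)=t=f_2(T)$, so $r'(T)=t$. Also $r'(A\cup T)\le f_2(A\cup T)=r(A)+r(E_1)-r(E_1)=r(A)$, and likewise for $B$. This is (b).

**Step 4: the contraction.** Since $f_1-f_2$ is nondecreasing and vanishes at $T$, we have $f_1(S\cup T)\ge f_2(S\cup T)$, so $r'(S\cup T)=f_2(S\cup T)$ and
$$r'(S\cup T)-r'(T)=\big(r(S\cup A)-r(A)\big)+\big(r(S\cup B)-r(B)\big).$$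
The first summand is the rank of $S\setminus A$ in $N_1/A$, the second that of $S\setminus B$ in $N_1/B$, and elements of $A\cap B$ contribute nothing. This is (c). $\square$

*Check on the theta graph.* Let $N_1=M_q$, $A=P_1$, $B=E_1\setminus P_1$. Then $t=\lambda(P_1)=1$, say $T=\{p\}$. For $S=P_i$, $i\ne1$, formula (2) gives $f_2(S+p)=(2(q-1)+1)+((q-1)^2+1)-(q(q-1)+1)=q=r(S)$, so $p\in\mathrm{cl}_{N'}(P_i)$. For $S=P_1$ use (b). The one new element meets all paths.

## 5. A coextension that does not lift

Lemma 5 suggests a recursion. Given $M$ and a partition $E(M)=X\sqcup Y$ with $\lambda_M(X)\le j$, take $A=X$, $B=Y$: then $N'/T=M/Y\oplus M/X$ with $|T|\le j$. Suppose we already know matroids $N_X$, $N_Y$ of cdd at most $\beta$ with minors $M/Y$, $M/X$. If we find $N''$ with minor $N'$ and $N''/T=N_X\oplus N_Y$, then $M$ is a minor of $N''$ and $\mathrm{cdd}(N'')\le j+\beta$ by (1).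

The exact point at which this stops is the lifting. An enlargement of the contraction $N'/T$ need not come from an enlargement of $N'$.

**Proposition 6.** There are a matroid $M$, a partition $E(M)=X\sqcup Y$ with $\lambda_M(X)=1$, and a matroid $N_X$ with $N_X/e=M/Y$ such that, with $N'$ and $T=\{\tau\}$ from Lemma 5, no matroid $N''$ satisfies both $N''/e=N'$ and $N''/\tau=N_X\oplus M/X$.

*Proof.* In the real plane take three lines through a point $y$ and two further points on each: $1,2$ on the first, $3,4$ on the second, $5,6$ on the third, with no three of $1,\dots,6$ collinear. Let $M^*$ be the resulting rank-$3$ matroid, $X=\{1,\dots,6\}$, $Y=\{y\}$. Then $\lambda_M(X)=\lambda_{M^*}(X)=3+1-3=1$ and $M/Y=(M^*\backslash y)^*=U_{3,6}$. By Lemma 5(b), $\tau$ is a nonloop in $\mathrm{cl}_{N'}(\{y\})$, so $y$ and $\tau$ are parallel in $N'$. So $y$ is a loop of $N'/\tau$, and $M/X$ is a loop on $y$.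

Let $L$ be the rank-$3$ matroid of six points $1,\dots,6$ in the plane, no three collinear, together with the point $e$ where the lines $12$ and $34$ meet, chosen such that $e$ is not on the line $56$. Then $L\backslash e=U_{3,6}$, so $N_X=L^*$ satisfies $N_X/e=U_{3,6}=M/Y$.

Suppose $N''$ exists. In $N''/\tau$ the element $y$ is a loop, so $y\in\mathrm{cl}_{N''}(\{\tau\})$. Also $y$ is not a loop of $N''$, since it is not one in $N''/e=N'$. So $y,\tau$ are parallel in $N''$ and swapping them is an automorphism. Put $G=N''\backslash\tau$. Then $G/e=N'\backslash\tau=M$, and $G/y$ is $N''/\tau\backslash y=L^*$ by the swap. For $J=G^*$ this says $J\backslash e=M^*$ and $J\backslash y=L$. Since $e\in\mathrm{cl}_L(\{1,2\})$, $r(J)=r(M^*)=3$. In $J$ both $y$ and $e$ lie in $\mathrm{cl}(\{1,2\})\cap\mathrm{cl}(\{3,4\})$, a set of rank at most $2+2-3=1$, and neither is a loop. So they are parallel, and $e\in\mathrm{cl}_J(\{y\})\subseteq\mathrm{cl}_J(\{5,6\})$. This contradicts the choice of $L$. $\square$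

This $M$ is no counterexample to Theorem A; another $N_X$ may do. The proposition shows that the enlargement for the piece $M/Y$ must be chosen with the whole matroid $N'$ in view. So we change what the induction is about: *we never pass to a minor.* We always enlarge the full ambient matroid $N$, and we keep two small sets $C,D\subseteq E(N)$ telling us that the piece $Z$ we are working on is visible, as a separated set, once $C$ is contracted and $D$ is deleted. In return each enlargement has to leave alone every other piece, including pieces that become visible through *other* contractions and deletions. The next section makes this precise.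

## 6. Attached enlargements and the function $\varphi$

**Definition (enlargement).** $N'$ is an *enlargement of $N$ by $U$* if $E(N')=E(N)\sqcup U$ and $N=N'/U_1\backslash U_2$ for some partition $U=U_1\sqcup U_2$.

For example, $N_q$ is an enlargement of $M_q$ by $\{p\}$. Enlargements compose.

**Definition (admissible, attached).** Let $Z,C,D\subseteq E(N)$ be pairwise disjoint. A triple of pairwise disjoint sets $(W,C^-,D^-)$ is *admissible for $(Z;C,D)$* if
$$W\cap(Z\cup C\cup D)=\emptyset,\qquad C^-\cap(Z\cup D)=\emptyset,\qquad D^-\cap(Z\cup C)=\emptyset.$$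
An enlargement $N'$ of $N$ is *attached to $(Z;C,D)$* if for every admissible triple of subsets of $E(N)$
$$\lambda_{N/C^-\backslash D^-}(W)=0\ \Longrightarrow\ \lambda_{N'/C^-\backslash D^-}(W)=0.\tag{3}$$

Think of $W$ as another piece, visible after contracting $C^-$ and deleting $D^-$. Here $C^-$ may overlap $C$ and $D^-$ may overlap $D$, but the roles must not be crossed. When (3) applies, $N/C^-\backslash D^-$ is a minor of $N'/C^-\backslash D^-$ obtained by removing elements of $U$ only, so by (L2) the two minors have *the same restriction to $W$*. So an attached enlargement keeps separated pieces separated and unchanged.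

To see examples we need a third standard fact.

* **(L3)** If $F\subseteq E(P)\setminus W$ and $F\subseteq\mathrm{cl}_P(E(P)\setminus(W\cup F))$, then $\lambda_P(W)=\lambda_{P\backslash F}(W)$.

Indeed, removing $F$ changes neither $r(W)$, nor the rank of the complement of $W$, nor the rank of the whole.

*Example.* Let $N=N'\backslash U$ with $U\subseteq\mathrm{cl}_{N'}(Z\cup C)$. Then $N'$ is attached to $(Z;C,D)$: put $G=N'/C^-\backslash D^-$; since $Z\cup C$ avoids $D^-$ and $W$, we have $U\subseteq\mathrm{cl}_G((Z\cup C)\setminus C^-)\subseteq\mathrm{cl}_G(E(G)\setminus(W\cup U))$, and (L3) gives $\lambda_G(W)=\lambda_{G\backslash U}(W)$. In particular $N_q$ is attached to $(P_1;\emptyset,\emptyset)$ as an enlargement of $M_q$.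

*Non-example.* Let $N=U_{2,2}$ on $\{z,e\}$, and let $N'$ add $p$ parallel to $e$. This is not attached to $(\{z\};\emptyset,\emptyset)$: for $W=\{e\}$, $\lambda_N(W)=0$ but $\lambda_{N'}(W)=1+2-2=1$.

**Definition (instance, good).** An *instance* $(N;C,D;Z)$ consists of a matroid $N$, disjoint $C,D\subseteq E(N)$, and a nonempty $Z\subseteq E(N)\setminus(C\cup D)$ that is separated in $Q:=N/C\backslash D$. Its *type* is $P=Q|Z$. The instance is *$\beta$-good* if there is an enlargement $N'$ of $N$ by some $U$, attached to $(Z;C,D)$, with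
$$\mathrm{cdd}(H)\le\beta,\quad|U|\le\beta(|Z|-1),\qquad\text{where }H=(N'/C\backslash D)|(Z\cup U).$$

*Example.* $(N_q;\{p\},\emptyset;P_1)$ is an instance of type $U_{q-1,q}$. It is $2$-good with $N'=N$, $U=\emptyset$.

In a good instance the set $Z\cup U$ is again separated. The triple $(E(Q)\setminus Z,C,D)$ is admissible for $(Z;C,D)$, and $E(Q)\setminus Z$ is separated in $Q$, so by (3) it is separated in $N'/C\backslash D$; its complement there is
$$Z\cup U,\ \text{ which is therefore separated in }N'/C\backslash D.\tag{4}$$

**Definition ($\varphi$).** For a matroid $P$ with $E(P)\ne\emptyset$ and integers $c,d\ge0$, let $\varphi(P;c,d)\in\mathbb N\cup\{\infty\}$ be the least $\beta$ such that every instance of type $P$ with $|C|\le c$ and $|D|\le d$ is $\beta$-good.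

Being $\beta$-good is monotone in $\beta$ (as $|Z|\ge1$), and $\varphi$ is nondecreasing in $c$ and $d$. Three remarks prepare its use.

*Duality.* If we replace $N,N'$ by their duals and swap $C\leftrightarrow D$, $C^-\leftrightarrow D^-$, then instances of type $P$ become instances of type $P^*$, attachment is preserved because $\lambda$ is self-dual, and $H$ becomes $H^*$ because $Z\cup U$ is separated by (4). As $\mathrm{cdd}(H^*)=\mathrm{cdd}(H)$,
$$\varphi(P^*;d,c)=\varphi(P;c,d).\tag{5}$$

*Goal.* For the instance $(M;\emptyset,\emptyset;E(M))$ we have $H=N'$. So if $\varphi(M;0,0)\le\beta<\infty$, then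
$$M\text{ is a minor of some }N\text{ with }\mathrm{cdd}(N)\le\beta,\quad|E(N)|\le|E(M)|+\beta(|E(M)|-1).\tag{6}$$

*Work left.* It remains to bound $\varphi(M;0,0)$ in terms of a decomposition.

## 7. Splitting a piece inside the full matroid

We now redo Lemma 5 in the presence of $C$ and $D$. We have a piece $Z=X\sqcup Y_0$ visible in $Q=N/C\backslash D$, and we want to add $T$ to $N$ itself. The natural choice is to put $X$ into $A$, the rest $Y$ of $E(Q)$ into $B$, and $C$ into both. But $A\cup B$ must be everything, so $D$ must go somewhere, and Lemma 5(c) *contracts* $A$ on one side and $B$ on the other, whereas $Q$ *deletes* $D$. The remedy is to give each $d\in D$ a series copy $d^*$: contracting one of the two and deleting the other has the same effect as deleting $d$ from $N$. We put the originals into $B$ and the copies into $A$.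

**Lemma 7.** Let $(N;C,D;Z)$ be an instance of type $P$ and $Q=N/C\backslash D$. Let $Z=X\sqcup Y_0$ with $X,Y_0\neq\emptyset$. There is an enlargement $N'$ of $N$ by $T\sqcup D^*$, attached to $(Z;C,D)$, with $|D^*|=|D|$ and $|T|\le\lambda_P(X)+|C|+|D|$, such that

1. $X$ is separated in $N'/T\backslash D^*$, and $(N'/T\backslash D^*)|X=P/Y_0$;
2. $Y_0$ is separated in $N'/T\backslash D$, and $(N'/T\backslash D)|Y_0=P/X$.

The pieces $X$ and $Y_0$ become visible in two *different* minors. This is why attachment was defined with arbitrary $C^-,D^-$.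

*Proof.* Let $W_0=E(Q)\setminus Z$ and $Y=Y_0\cup W_0$. Then $E(Q)=X\sqcup Y$, $Q=P\oplus Q|W_0$, and $\lambda_Q(X)=\lambda_P(X)$.

**Step 1: series copies of $D$.** Let $D^*=\{d^*:d\in D\}$ be new and $E_1=E(N)\cup D^*$. Let $N_1$ be the matroid on $E_1$ with $r_{N_1^*}(S)=r_{N^*}(\pi(S))$, where $\pi$ replaces each $d^*$ by $d$. So in $N_1^*$ the element $d^*$ is a parallel copy of $d$ (a loop if $d$ is one). Then $N_1^*\backslash D^*=N^*$, that is, $N_1/D^*=N$, and swapping $d\leftrightarrow d^*$ for all $d\in D$ is an automorphism of $N_1$ fixing all other elements. Hence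
$$N_1/(C\cup D^*)\backslash D=Q=N_1/(C\cup D)\backslash D^*.\tag{7}$$

**Step 2: adding $T$.** Put $A=C\cup X\cup D^*$ and $B=C\cup Y\cup D$. Then $A\cup B=E_1$ and $A\cap B=C$. Let $N'$ and $T$ come from Lemma 5. By (a), $N=N'\backslash T/D^*$, so $N'$ is an enlargement of $N$ by $T\sqcup D^*$. By (c),
$$N'/T=\underbrace{N_1/B}_{\text{on }X\cup D^*}\oplus\underbrace{N_1/A}_{\text{on }Y\cup D}\oplus(\text{loops on }C).$$

**Step 3: statements 1 and 2.** By (7), $N_1/B\backslash D^*=N_1/(C\cup D)\backslash D^*/Y=Q/Y=P/Y_0$. This gives 1. Likewise $N_1/A\backslash D=N_1/(C\cup D^*)\backslash D/X=Q/X=P/X\oplus Q|W_0$. This gives 2.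

**Step 4: the size of $T$.** Let $r=r_{N_1}$ and $t=|T|=r(A)+r(B)-r(E_1)$. All three sets contain $C$, so contracting $C$ gives $t=r(C)+\lambda_{N_1/C}(X\cup D^*)$. To compute the last term, pass to the dual $K=(N_1/C)^*=N_1^*\backslash C$ and let $K_0=K\backslash D^*=N^*\backslash C$. In $K$ the copies are parallel to the originals, so we may replace them by the originals in ranks:
$$\lambda_K(X\cup D^*)=r_{K_0}(X\cup D)+r_{K_0}(Y\cup D)-r(K_0)=\lambda_{K_0/D}(X)+r_{K_0}(D).$$
The last equality follows from $\lambda_{K_0/D}(X)=\big(r_{K_0}(X\cup D)-r_{K_0}(D)\big)+\big(r_{K_0}(Y\cup D)-r_{K_0}(D)\big)-\big(r(K_0)-r_{K_0}(D)\big)$. Since $K_0/D=N^*\backslash C/D=Q^*$, we get $t\le|C|+\lambda_P(X)+|D|$.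

**Step 5: attachment, from $N$ to $N_1$.** Let $(W,C^-,D^-)$ be a triple of subsets of $E(N)$, admissible for $(Z;C,D)$, with $\lambda_{N/C^-\backslash D^-}(W)=0$. Put $K=(N_1/C^-\backslash D^-)^*=N_1^*/D^-\backslash C^-$. If $d\in D\cap D^-$, then $d^*$ is a loop of $K$, since its partner $d$ was contracted. If $d\in D\setminus D^-$, then $d\notin C^-\cup W$ by admissibility, so $d\in E(K)\setminus(W\cup D^*)$ and $d^*\in\mathrm{cl}_K(\{d\})$. Thus $D^*\subseteq\mathrm{cl}_K(E(K)\setminus(W\cup D^*))$, and by (L3) $\lambda_K(W)=\lambda_{K\backslash D^*}(W)$. This is $0$, because $K\backslash D^*=(N/C^-\backslash D^-)^*$. By duality $\lambda_{N_1/C^-\backslash D^-}(W)=0$.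

**Step 6: attachment, from $N_1$ to $N'$.** Let $G=N'/C^-\backslash D^-$. Then $G\backslash T=N_1/C^-\backslash D^-$, so $\lambda_{G\backslash T}(W)=0$ by Step 5. By Lemma 5(b), $T\subseteq\mathrm{cl}_{N'}(A)$. The set $A=C\cup X\cup D^*$ is disjoint from $D^-$ and from $W$: both avoid $C\cup Z$ by admissibility and avoid $D^*$ as subsets of $E(N)$. Hence $T\subseteq\mathrm{cl}_G(A\setminus C^-)\subseteq\mathrm{cl}_G(E(G)\setminus(W\cup T))$, and (L3) gives $\lambda_G(W)=0$. $\square$

## 8. Four rules for computing with $\varphi$

**Lemma 8.** Let $P$ be a matroid with nonempty ground set and $c,d\ge0$.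

1. If $|E(P)|=1$, then $\varphi(P;c,d)=1$.
2. $\varphi(P_1\oplus\dots\oplus P_m;c,d)\le\max_i\varphi(P_i;c,d)$, where all $E(P_i)\ne\emptyset$.
3. If $E(P)=X\sqcup Y$ with $X,Y\ne\emptyset$ and $\lambda_P(X)\le j$, then
$$\varphi(P;c,d)\le j+c+2d+\max\{\varphi(P/Y;c+d+j,d),\ \varphi(P/X;c+d+j,d)\}.$$
4. Under the same hypotheses,
$$\varphi(P;c,d)\le j+2c+d+\max\{\varphi(P|X;c,c+d+j),\ \varphi(P|Y;c,c+d+j)\}.$$

*Proof of rule 1.* When $|Z|=1$ the bound on $|U|$ forces $U=\emptyset$. Then $N'=N$, $H=P$ and $\mathrm{cdd}(H)=1$.

*Proof of rule 2.* The pieces are treated one after the other, and attachment protects the others. Let $\beta=\max_i\varphi(P_i;c,d)$, assumed finite. Let $(N;C,D;Z)$ be an instance of type $\bigoplus P_i$ with $|C|\le c$, $|D|\le d$, and let $Z_i=E(P_i)$. Put $N_0=N$. Each $Z_i$ is separated in $N_0/C\backslash D$ with restriction $P_i$. For $i=1,\dots,m$ apply $\beta$-goodness to the instance $(N_{i-1};C,D;Z_i)$ of type $P_i$. This gives an enlargement $N_i$ of $N_{i-1}$ by $U_i$, attached to $(Z_i;C,D)$, with $H_i=(N_i/C\backslash D)|(Z_i\cup U_i)$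 of cdd at most $\beta$, $|U_i|\le\beta(|Z_i|-1)$, and $Z_i\cup U_i$ separated in $N_i/C\backslash D$ by (4). For $l<i$ the triple $(Z_l\cup U_l,C,D)$, and for $l>i$ the triple $(Z_l,C,D)$, is admissible for $(Z_i;C,D)$. So these sets stay separated in $N_i/C\backslash D$ with unchanged restrictions, and the process continues.

Let $N'=N_m$ and $U=\bigcup U_i$. A triple of subsets of $E(N)$ admissible for $(Z;C,D)$ is admissible for every $(Z_i;C,D)$, so (3) passes along $N_0,N_1,\dots,N_m$ and $N'$ is attached to $(Z;C,D)$. Finally $H=\bigoplus H_i$ has cdd at most $\beta$, and $|U|\le\sum_i\beta(|Z_i|-1)\le\beta(|Z|-1)$.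

*Proof of rule 3.* Let $\beta'$ be the maximum on the right, assumed finite, and $\beta=j+c+2d+\beta'$. Let $(N;C,D;Z)$ be an instance of type $P$ with $|C|\le c$, $|D|\le d$, so $Z=X\sqcup Y$.

**Step 1: split.** Take $N',T,D^*$ from Lemma 7 with $Y_0=Y$. Then $|T|\le c+d+j$ and $|D^*|\le d$.

**Step 2: work on $X$.** By Lemma 7, $(N';T,D^*;X)$ is an instance of type $P/Y$. Let $N''$ be an enlargement of $N'$ by $U_X$, attached to $(X;T,D^*)$, witnessing $\beta'$-goodness, and $H_X=(N''/T\backslash D^*)|(X\cup U_X)$. By (4), $X\cup U_X$ is separated in $N''/T\backslash D^*$.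

**Step 3: $Y$ survived; work on $Y$.** The triple $(Y,T,D)$ is admissible for $(X;T,D^*)$: $Y$ avoids $X\cup T\cup D^*$, $T$ avoids $X\cup D^*$, and $D$ avoids $X\cup T$. So $Y$ is separated in $N''/T\backslash D$ with restriction $P/X$, and $(N'';T,D;Y)$ is an instance of type $P/X$. Let $N'''$ be an enlargement of $N''$ by $U_Y$, attached to $(Y;T,D)$, witnessing $\beta'$-goodness, and $H_Y=(N'''/T\backslash D)|(Y\cup U_Y)$. By (4), $Y\cup U_Y$ is separated in $N'''/T\backslash D$.

**Step 4: $X\cup U_X$ survived.** The triple $(X\cup U_X,T,D^*)$ is admissible for $(Y;T,D)$: $X\cup U_X$ avoids $Y\cup T\cup D$, $T$ avoids $Y\cup D$, and $D^*$ avoids $Y\cup T$. So $X\cup U_X$ is separated in $N'''/T\backslash D^*$ with restriction $H_X$.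

**Step 5: $N'''$ is attached to $(Z;C,D)$.** Let $(W,C^-,D^-)$, subsets of $E(N)$, be admissible for $(Z;C,D)$. It is admissible for $(X;T,D^*)$, because $X\subseteq Z$ and $T,D^*$ are disjoint from $E(N)$. It is admissible for $(Y;T,D)$, because $Y\subseteq Z$, $T\cap E(N)=\emptyset$, $W\cap D=\emptyset$ and $C^-\cap D=\emptyset$. So if $W$ is separated after contracting $C^-$ and deleting $D^-$, this passes from $N$ to $N'$ (Lemma 7), to $N''$ and to $N'''$.

**Step 6: the bounds.** Let $U=T\cup D^*\cup U_X\cup U_Y$ and $H=(N'''/C\backslash D)|(Z\cup U)$. By Step 5 and (4), $Z\cup U$ is separated in $N'''/C\backslash D$. Consider $N'''/(C\cup T)\backslash(D\cup D^*)$. It arises from $N'''/T\backslash D^*$ by contracting $C$ and deleting $D$, so by (L2) and Step 4 the set $X\cup U_X$ is separated in it with restriction $H_X$. It also arises from $N'''/T\backslash D$ by contracting $C$ and deleting $D^*$, so $Y\cup U_Y$ is separated in it with restriction $H_Y$. Therefore $H/T\backslash D^*=H_X\oplus H_Y$, and (1) gives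
$$\mathrm{cdd}(H)\le|T|+|D^*|+\beta'\le(c+d+j)+d+\beta'=\beta.$$
Moreover $|U|\le(j+c+2d)+\beta'(|X|-1)+\beta'(|Y|-1)\le\beta(|Z|-1)$, because $|Z|-1=1+(|X|-1)+(|Y|-1)$. So the instance is $\beta$-good.

*Proof of rule 4.* Apply rule 3 to $P^*$ with $(d,c)$ in place of $(c,d)$; note $\lambda_{P^*}=\lambda_P$. The left side is $\varphi(P^*;d,c)=\varphi(P;c,d)$ by (5). On the right $P^*/Y=(P|X)^*$, so $\varphi(P^*/Y;c+d+j,c)=\varphi(P|X;c,c+d+j)$ by (5), and likewise with $X,Y$ exchanged. $\square$

## 9. One node: contract when both sides are tangled, restrict otherwise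

Now let $P$ be a matroid on $Z\ne\emptyset$ with a fixed partition of $Z$ into nonempty *parts*; a *union* means a union of parts. This models one node of a decomposition. We know how to deal with single parts (by induction along the tree, later) and want to deal with $P$. The number of parts is unbounded, so we may not cut off one part at a time; the number of cuts must depend only on the width. For a minor $R$ of $P$ whose ground set is a union put
$$\mu(R)=\max\{\lambda_R(S):S\subseteq E(R)\text{ a union}\}.$$
Then $\mu(R)=0$ exactly when $R$ is the direct sum of its restrictions to its parts, and by (L1) $\mu$ does not increase under minors. We induct on $\mu$. The progress comes from the following inequality.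

**Lemma 9.** If $X\subseteq E(R)$ is a union, then $\mu(R/X)+\mu(R|X)\le\mu(R)$.

*Proof.* Let $L\subseteq X$ and $J\subseteq E(R)\setminus X$ be unions attaining $\mu(R|X)$ and $\mu(R/X)$, and let $L'=X\setminus L$, $J'=E(R)\setminus(X\cup J)$. By submodularity $r_R(J\cup X)-r_R(X)\le r_R(J\cup L)-r_R(L)$, that is, $r_R(J\cup L)\ge r_R(L)+r_{R/X}(J)$. Likewise $r_R(J'\cup L')\ge r_R(L')+r_{R/X}(J')$. Add the two and subtract $r(R)=r_R(X)+r(R/X)$:
$$\lambda_R(J\cup L)\ge\lambda_{R|X}(L)+\lambda_{R/X}(J).\qquad\square$$

Call a union $X\subseteq E(R)$ *split* if $\mu(R|X)=0$. The empty set and single parts are split. Lemma 9 says that if $X$ and its complement $Y$ are both non-split, then both $R/Y$ and $R/X$ have smaller $\mu$, so rule 3 makes progress. For instance, take $R=U_{1,4}$ with singletons as parts and $|X|=2$: $\mu(R)=1$, both sides $U_{1,2}$ are non-split, and the contractions consist of loops. If no such $X$ exists (for instance with at most three parts, when $X$ or $Y$ is empty or a single part), rule 4 finishes at once, because $E(R)$ can then be cut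 into at most three split unions.

**Lemma 10.** Let $k\ge1$, $\mu(P)\le k$, and let $\Psi:\mathbb N\to\mathbb N$ be nondecreasing such that $\varphi(P';c,d)\le\Psi(c+d)$ for all $c,d$ and every minor $P'$ of $P$ whose ground set is a single part. Then, with $s=c+d$,
$$\varphi(P;c,d)\le5k^2s+3k^3+\Psi(3ks+3k^2).$$

*Proof.* Define $B_0(c,d)=\Psi(c+d)$ and, for $j\ge1$,
$$B_j(c,d)=\max\{\,k+c+2d+B_{j-1}(c+d+k,d),\ \ 3k+5c+2d+\Psi(3c+d+2k)\,\}.\tag{8}$$
By induction all $B_j$ are nondecreasing in $c$ and $d$, so $B_{j-1}(c,d)\le B_{j-1}(c+d+k,d)\le B_j(c,d)$.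

**Step 1: the claim.** *If $R$ is a minor of $P$ whose ground set is a nonempty union and $\mu(R)\le j\le k$, then $\varphi(R;c,d)\le B_j(c,d)$ for all $c,d$.* We induct on $j$. If $\mu(R)=0$, then $R$ is the direct sum of its restrictions to parts, and rule 2 gives $\varphi(R;c,d)\le\Psi(c+d)=B_0(c,d)\le B_j(c,d)$. If $\mu(R)\le j-1$, use $B_{j-1}\le B_j$. So let $\mu(R)=j\ge1$. Then $E(R)$ is not split.

**Step 2, Case A: some union $X$ is such that neither $X$ nor $Y=E(R)\setminus X$ is split.** Then $X,Y\ne\emptyset$, and by Lemma 9 $\mu(R/Y)\le j-\mu(R|Y)\le j-1$ and similarly $\mu(R/X)\le j-1$. As $\lambda_R(X)\le k$, rule 3 and the induction hypothesis give $\varphi(R;c,d)\le k+c+2d+B_{j-1}(c+d+k,d)\le B_j(c,d)$.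

**Step 3, Case B: for every union $X$, $X$ or $E(R)\setminus X$ is split.** Let $X$ be a minimal non-split union; it exists because $E(R)$ is non-split. It has at least two parts, and $E(R)\setminus X$ is split. Let $Z_1\subseteq X$ be a part. By minimality $X\setminus Z_1$ is split, and it is nonempty. Rule 4 for $R$ and the partition $(Z_1,E(R)\setminus Z_1)$ gives, with $d_1=c+d+k$,
$$\varphi(R;c,d)\le k+2c+d+\max\{\varphi(R|Z_1;c,d_1),\ \varphi(R\backslash Z_1;c,d_1)\}.$$
The first term in the maximum is at most $\Psi(c+d_1)$. If $X=E(R)$, then $R\backslash Z_1=R|(X\setminus Z_1)$ is the direct sum over its parts, and by rule 2 the second term is at most $\Psi(c+d_1)$ too. Otherwise apply rule 4 to $R\backslash Z_1$, whose $\mu$ is at most $k$, and the partition $(X\setminus Z_1,E(R)\setminus X)$ into two split unions. Rule 2 bounds both resulting terms, and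
$$\varphi(R\backslash Z_1;c,d_1)\le k+2c+d_1+\Psi\big(c+(c+d_1+k)\big)=2k+3c+d+\Psi(3c+d+2k).$$
Since $c+d_1=2c+d+k\le3c+d+2k$, in all cases $\varphi(R;c,d)\le3k+5c+2d+\Psi(3c+d+2k)\le B_j(c,d)$. This proves the claim. For $R=P$ and $j=k$ it gives $\varphi(P;c,d)\le B_k(c,d)$.

**Step 4: unfolding the recursion.** Let $c_l=c+l(d+k)$, the first argument after $l$ uses of the first branch of (8). Following the first branch $i$ times and then the second, or the first branch $k$ times, we see that $B_k(c,d)$ is the maximum of
$$\sum_{l<i}(k+c_l+2d)+3k+5c_i+2d+\Psi(3c_i+d+2k)\quad(0\le i\le k-1)$$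
and
$$\sum_{l<k}(k+c_l+2d)+\Psi(c_k+d).$$

*First kind.* By monotonicity it suffices to take $i=k-1$. The argument of $\Psi$ is $3c+(3k-2)d+3k^2-k\le3ks+3k^2$. The additive term is $\alpha c+\gamma d+\delta$ with

* $\alpha=(k-1)+5=k+4\le5k^2$;
* $\gamma=2(k-1)+\frac{(k-1)(k-2)}2+5(k-1)+2=\frac{k^2+11k-8}2\le5k^2$, since $9k^2-11k+8>0$ (its discriminant is $121-288<0$);
* $\delta=k(k-1)+\frac{k(k-1)(k-2)}2+3k+5k(k-1)=\frac{k(k^2+9k-4)}2\le3k^3$, since $5k^2-9k+4=(5k-4)(k-1)\ge0$.

*Second kind.* The argument of $\Psi$ is $c+(k+1)d+k^2\le3ks+3k^2$. The additive term is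
$$kc+\Big(2k+\frac{k(k-1)}2\Big)d+k^2+\frac{k^2(k-1)}2\le5k^2s+3k^3,$$
because $2k+\frac{k(k-1)}2=\frac{k^2+3k}2\le2k^2$ and $k^2+\frac{k^2(k-1)}2=\frac{k^3+k^2}2\le k^3$. $\square$

## 10. Climbing the tree: proof of Theorem B

Let $(\mathcal T,\sigma)$ be a $(w,\rho)$-decomposition of $M$ and put $k=w$.

**Step 1: an internal root.** We need an internal node $u$ with all nodes at distance at most $\rho$. Take a node attaining the radius. If it is a leaf, its neighbor $v$ is internal, since otherwise $\mathcal T$ would be a single edge with no internal node. Every node other than that leaf is closer to $v$ by one, so all distances from $v$ are at most $\max(1,\rho-1)\le\rho$. Root $\mathcal T$ at $u$.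

**Step 2: parts.** For a node $x$ let $Z_x\ne\emptyset$ be the set of elements at leaves of the subtree at $x$, so $Z_u=E(M)$, and let $h(x)$ be the height of this subtree, so $h(u)\le\rho$. For internal $x$ the sets $Z_y$, $y$ a child of $x$, partition $Z_x$. Each child subtree is a component of $\mathcal T-x$, so every union $S$ of such sets satisfies $\lambda_M(S)\le k$.

**Step 3: one application of Lemma 10 per level.** Define $\Phi_0\equiv1$ and
$$\Phi_h(s)=5k^2s+3k^3+\Phi_{h-1}(3ks+3k^2).\tag{9}$$
Each $\Phi_h$ is nondecreasing in $s$, and $\Phi_{h-1}\le\Phi_h$ by induction on $h$. We claim: *for every node $x$ and every minor $P$ of $M$ with $E(P)=Z_x$, $\varphi(P;c,d)\le\Phi_{h(x)}(c+d)$ for all $c,d$.* If $x$ is a leaf, this is rule 1. Let $x$ be internal, and partition $Z_x$ into the sets $Z_y$, $y$ a child of $x$. By (L1) and Step 2, $\mu(P)\le k$. A minor of $P$ on a single part $Z_y$ is a minor of $M$ on $Z_y$, so by induction its $\varphi$ is at most $\Phi_{h(y)}(c+d)\le\Phi_{h(x)-1}(c+d)$. Lemma 10 with $\Psi=\Phi_{h(x)-1}$ gives $\varphi(P;c,d)\le\Phi_{h(x)}(c+d)$.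

**Step 4: the number.** For $x=u$ and $P=M$ we get $\varphi(M;0,0)\le\Phi_\rho(0)$. Unfolding (9),
$$\Phi_\rho(0)=1+\sum_{i=0}^{\rho-1}(5k^2s_i+3k^3),\qquad s_0=0,\quad s_{i+1}=3ks_i+3k^2.$$
Since $3k-1\ge2k$,
$$s_i=3k^2\,\frac{(3k)^i-1}{3k-1}\le\frac{3k}2\big((3k)^i-1\big),$$
so $5k^2s_i+3k^3\le\frac{15}2k^3(3k)^i-\frac{15}2k^3+3k^3\le\frac{15}2k^3(3k)^i$. Summing the geometric series and using $3k-1\ge2k$ again,
$$\Phi_\rho(0)\le1+\frac{15}2k^3\cdot\frac{(3k)^\rho-1}{3k-1}\le1+\frac{15}4k^2\big((3k)^\rho-1\big)\le4k^2(3k)^\rho=\beta,$$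
where the last inequality holds because $1\le\frac{15}4k^2$. Now (6) gives a matroid $N$ with minor $M$, $\mathrm{cdd}(N)\le\beta$ and $|E(N)|\le|E(M)|+\beta(|E(M)|-1)$. This proves Theorem B, and with Section 3 also Theorem A and Corollary C. $\blacksquare$
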